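\title{Divided differences as multilinear Schur multipliers\\ on Schatten classes with arbitrary exponents}

\begin{abstract}
Let $n\ge2$, let $0<p_1,\dots,p_n<\infty$ and let $1/p=\sum_i1/p_i$. We show that the norm of the $n$-th divided difference $f^{[n]}$ as a multilinear Schur multiplier $S_{p_1}\times\cdots\times S_{p_n}\to S_p$ is at most a constant times $\|f^{(n)}\|_\infty+\|f\|_{\dot B^{s}_{a,b}}$ with $a=b=\min(1,p)$ and $s=n+1/a$. This answers a question from a paper of Caspers and Huisman, with no restriction on the exponents. For $p\le1$ we examine which Besov parameters are possible. The smoothness $s=n+1/a$ is forced, and for $b\le p$ the estimate holds exactly when $1/a\ge\sum_i(1/p_i-1)_+$, with strict inequality precisely when two neighboring exponents $p_i,p_{i+1}$ are both at most $1$. For the third parameter, $b\le p$ is sufficient and $1/b\ge1/p-1$ is necessary.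
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Divided differences and Schur multipliers}

For $f\in C^n(\mathbb R)$ put $f^{[0]}=f$ and, for $1\le k\le n$,
\begin{equation}\label{eq:dd}
f^{[k]}(t_0,\dots,t_k)=\frac{f^{[k-1]}(t_0,\dots,t_{k-1})-f^{[k-1]}(t_1,\dots,t_k)}{t_0-t_k},
\end{equation}
extended by continuity when points coincide. If $f^{(n)}$ is bounded, then $f^{[n]}$ is bounded on $\mathbb R^{n+1}$.

Divided differences are the Taylor coefficients of functions of matrices. Let $A$ be diagonal with entries $\lambda_1,\dots,\lambda_N$, let $X$ be any $N\times N$ matrix and let $f(t)=t^m$. The coefficient of $\epsilon^n$ in $(A+\epsilon X)^m$ is $\sum A^{m_0}XA^{m_1}\cdots XA^{m_n}$, summed over $m_0+\dots+m_n=m-n$. Induction on $n$ in \eqref{eq:dd} gives $f^{[n]}(t_0,\dots,t_n)=\sum t_0^{m_0}\cdots t_n^{m_n}$ over the same range. Hence, for every polynomial $f$, the coefficient of $\epsilon^n$ in $f(A+\epsilon X)$ has $(k_0,k_n)$ entry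
\[
\sum_{k_1,\dots,k_{n-1}}f^{[n]}(\lambda_{k_0},\dots,\lambda_{k_n})\,X_{k_0k_1}X_{k_1k_2}\cdots X_{k_{n-1}k_n}.
\]
This is the matrix product $X\cdots X$ with each summand weighted by a value of $f^{[n]}$. To bound such expressions uniformly in $A$ and $N$ is to bound the multilinear Schur multiplier with symbol $f^{[n]}$, which we now define.

For $0<q<\infty$ let $S_q$ be the Schatten--von Neumann class of operators on $L^2(\mathbb R)$, with $\|x\|_q=(\operatorname{Tr}|x|^q)^{1/q}$, the $\ell^q$ norm of the sequence of singular values of $x$. For $q<1$ this is a quasi-norm and $S_q$ is a quasi-Banach space. We write $\|x\|_\infty$ for the operator norm, and also $\|f\|_\infty$ for the supremum norm of a function. The H\"older combination of exponents is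
\[
(p_1;\dots;p_m)=\Big(\sum_{j=1}^mp_j^{-1}\Big)^{-1}.
\]
Every $x\in S_2$ has a kernel $x(s,t)\in L^2(\mathbb R^2)$. For a bounded measurable $\varphi$ on $\mathbb R^{n+1}$ and $x_1,\dots,x_n\in S_2$, let $T_\varphi(x_1,\dots,x_n)$, or $T_\varphi(x)$ for short, be the operator with kernel
\begin{equation}\label{eq:T}
(s_0,s_n)\mapsto\int_{\mathbb R^{n-1}}\varphi(s_0,\dots,s_n)\,x_1(s_0,s_1)x_2(s_1,s_2)\cdots x_n(s_{n-1},s_n)\,ds_1\cdots ds_{n-1}.
\end{equation}
With absolute values inside, the integral is at most $\|\varphi\|_\infty$ times the kernel of the product of the Hilbert--Schmidt operators with kernels $|x_i(s,t)|$, and that kernel lies in $L^2(\mathbb R^2)$. So \eqref{eq:T} converges absolutely almost everywhere and $T_\varphi(x)\in S_2$.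

Throughout, $n$ and $0<p_1,\dots,p_n<\infty$ are fixed and $p=(p_1;\dots;p_n)$. We set
\[
\|\varphi\|_{\mathfrak m}=\|\varphi\|_{\mathfrak m_{p_1,\dots,p_n}}=\sup\big\{\|T_\varphi(x_1,\dots,x_n)\|_p:\ x_i\in S_2\cap S_{p_i},\ \|x_i\|_{p_i}\le1\big\}\in[0,\infty],
\]
the value being $+\infty$ if some $T_\varphi(x)$ is not in $S_p$. When $\|\varphi\|_{\mathfrak m}$ is finite, $T_\varphi$ extends by density to a bounded multilinear map $S_{p_1}\times\cdots\times S_{p_n}\to S_p$. For $\varphi=1$ this map is the product $x_1\cdots x_n$, which explains the choice of $p$.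

\subsection{Besov spaces and the problem}

We use $\hat f(\xi)=\int f(t)e^{-\mathrm it\xi}\,dt$ and call $\operatorname{supp}\hat f$ the \emph{spectrum} of a tempered distribution $f$; another normalization of the Fourier transform changes only constants. Fix a Schwartz function $\psi$ with spectrum in $\{1/2\le|\xi|\le2\}$ and $\sum_{j\in\mathbb Z}\hat\psi(2^{-j}\xi)=1$ for $\xi\ne0$. The \emph{dyadic blocks} $f_j$ of $f$ are given by $\hat f_j(\xi)=\hat\psi(2^{-j}\xi)\hat f(\xi)$. For $s\in\mathbb R$ and $a,b\in(0,\infty]$ put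
\[
\|f\|_{\dot B^s_{a,b}}=\Big(\sum_{j\in\mathbb Z}2^{jsb}\|f_j\|_{L^a(\mathbb R)}^b\Big)^{1/b},
\]
with the supremum over $j$ when $b=\infty$, and write $f\in\dot B^s_{a,b}$ when this is finite. The exponent $a$ measures how one block is spread over the line, and $b$ measures how the different frequency scales add up. A function $f\in C^n(\mathbb R)$ with bounded $n$-th derivative has polynomial growth, so it is tempered and its blocks are defined.

The Besov quantity vanishes on polynomials, whereas $f(t)=t^n$ has $f^{[n]}=1$. An estimate of $\|f^{[n]}\|_{\mathfrak m}$ therefore needs a second term, and $\|f^{(n)}\|_\infty$ is the smallest natural one.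

\begin{definition}\label{def:adm}
A triple $(a,b,s)$ with $a,b\in(0,\infty]$ and $s\in\mathbb R$ is \emph{admissible} (for $n,p_1,\dots,p_n$) if there is a constant $K$ such that
\begin{equation}\label{eq:adm}
\|f^{[n]}\|_{\mathfrak m}\le K\big(\|f^{(n)}\|_\infty+\|f\|_{\dot B^s_{a,b}}\big)
\end{equation}
for all $f\in C^n(\mathbb R)\cap\dot B^s_{a,b}$ with $\|f^{(n)}\|_\infty<\infty$.
\end{definition}

The following result is known; we quote it for comparison and do not use it. Let $n\ge1$, $1\le p_1,\dots,p_n<\infty$ and $0<p\le1$, and assume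
\begin{equation}\label{eq:extra}
1\le(p_2;\dots;p_n)<\infty,\qquad1\le(p_1;\dots;p_{n-1})<\infty,
\end{equation}
a condition that is void when $n=1$. Then the triple
\begin{equation}\label{eq:known}
(a,b,s)=\Big(\frac p{1-p},\ p,\ n-1+\frac1p\Big)
\end{equation}
is admissible, where $p/(1-p)=\infty$ when $p=1$. The problem treated here comes from the paper of Caspers and Huisman \cite{CH}.

\medskip
\noindent\textbf{Problem.} \emph{Let $n\ge2$ and $0<p_1,\dots,p_n<\infty$. Is there always an admissible triple with $a,b\in(0,\infty)$ and $s\in[1,\infty)$? If so, exhibit one.}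

\subsection{Results}

The answer is yes.

\begin{theorem}\label{thm:exist}
Let $n\ge2$, $0<p_1,\dots,p_n<\infty$, $p=(p_1;\dots;p_n)$ and $r=\min(1,p)$. Then $(a,b,s)=(r,\,r,\,n+\frac1r)$ is admissible.
\end{theorem}

For $p\le1$ we can say much more. Write $x_+=\max(x,0)$, $1/\infty=0$ and $q^*=\max(1,q)$, and define $a_0\in(p,\infty]$ by
\begin{equation}\label{eq:a0}
\frac1{a_0}=\sum_{i=1}^n\Big(\frac1{p_i}-1\Big)_+=\frac1p-\sum_{i=1}^n\frac1{p_i^*}\in\Big[0,\frac1p\Big).
\end{equation}
We say that there is an \emph{adjacent pair} if $p_i\le1$ and $p_{i+1}\le1$ for some $1\le i\le n-1$. The condition on $a\in(0,\infty]$ that governs the problem is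
\begin{itemize}
\item[(A)] $\dfrac1a\ge\dfrac1{a_0}$, and $\dfrac1a>\dfrac1{a_0}$ if there is an adjacent pair.
\end{itemize}

\begin{theorem}[Sufficiency]\label{thm:suff}
Let $n\ge2$ and $p\le1$. If $a$ satisfies \textup{(A)}, $0<b\le p$ and $s=n+\frac1a$, then $(a,b,s)$ is admissible.
\end{theorem}

\begin{theorem}[Necessity]\label{thm:nec}
Let $n\ge2$ and $p\le1$. If $a,b\in(0,\infty]$, $s\in\mathbb R$ and $(a,b,s)$ is admissible, then $s=n+\frac1a$, the exponent $a$ satisfies \textup{(A)}, and $\frac1b\ge\frac1p-1$.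
\end{theorem}

\begin{corollary}\label{cor:main}
Let $n\ge2$ and $p\le1$.
\begin{itemize}
\item[(1)] For $b\in(0,p]$, the triple $(a,b,s)$ is admissible if and only if $s=n+\frac1a$ and \textup{(A)} holds.
\item[(2)] If $p<1$, the triple \eqref{eq:known} is admissible for all $0<p_1,\dots,p_n<\infty$.
\item[(3)] If all $p_i\ge1$ and no two neighboring $p_i$ equal $1$, then $(\infty,p,n)$ is admissible.
\end{itemize}
\end{corollary}

\begin{proof}
Part (1) combines Theorems \ref{thm:suff} and \ref{thm:nec}. In (3), $a_0=\infty$ and there is no adjacent pair, so $a=\infty$ satisfies (A). For (2), let $\frac1a=\frac1p-1$, so that $n+\frac1a=n-1+\frac1p$. By \eqref{eq:a0},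
\[
\frac1a-\frac1{a_0}=\sum_i\frac1{p_i^*}-1.
\]
If some $p_i\le1$, that term of the sum equals $1$ and there is another positive term because $n\ge2$. If all $p_i>1$, the right side is $\frac1p-1>0$. In both cases (A) holds with strict inequality, and Theorem \ref{thm:suff} applies with $b=p$.
\end{proof}

Thus for $n\ge2$ the hypotheses $p_i\ge1$ and \eqref{eq:extra} of the known result can be dropped; for $p=1$ and $n\ge2$ they hold automatically. Moreover $p/(1-p)$ is not the extreme value of $a$. For $n=2$ and $(p_1,p_2)=(1,2)$, $(1,1)$, $(\frac12,2)$, $(\frac12,\frac12)$, the value $\frac1p-1$ is $\frac12$, $1$, $\frac32$, $3$, while (A) reads $\frac1a\ge0$, $\frac1a>0$, $\frac1a\ge1$, $\frac1a>2$.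

We do not determine the optimal $b$: for $p\le1$, admissibility is not settled here when $b>p$ and $\frac1b\ge\frac1p-1$.

The proof of sufficiency decomposes $f^{[n]}$ three times: $f$ is split into dyadic blocks, each block into bumps placed along a lattice, and the divided difference of each bump into products of functions of one variable. The last sum converges fast and costs nothing (Section \ref{sec:bump}), the sum over the lattice determines $a$ (Section \ref{sec:local}), and the sum over scales determines $b$ (Section \ref{sec:suff}). Section \ref{sec:expect} explains the exponents on model cases, and Section \ref{sec:nec} proves Theorem \ref{thm:nec} by restricting $f^{[n]}$ to finite sets of points. The letters $C$ and $K$ denote constants that may change from line to line and never depend on the function under study.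

\section{Tools}\label{sec:tools}

\subsection{Schatten classes}

The norms $\|x\|_q$ decrease as $q$ increases. The rank-one operator $\langle\cdot,v\rangle u$ has norm $\|u\|\,\|v\|$ in every $S_q$. The $j$-th singular values of $x$ and $y$ differ by at most $\|x-y\|_\infty\le\|x-y\|_2$. The same notation $\|Y\|_q$ is used for rectangular matrices. We need three standard inequalities.
\begin{itemize}
\item[(S1)] For $0<q\le1$, $\|x+y\|_q^q\le\|x\|_q^q+\|y\|_q^q$. Together with the triangle inequality for $p\ge1$ this gives $\|x+y\|_p^r\le\|x\|_p^r+\|y\|_p^r$ with $r=\min(1,p)$.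
\item[(S2)] (H\"older) $\|xy\|_{(q_1;q_2)}\le\|x\|_{q_1}\|y\|_{q_2}$ for $0<q_1,q_2\le\infty$.
\item[(S3)] (Araki--Lieb--Thirring \cite{Araki}) $\operatorname{Tr}(B^{1/2}AB^{1/2})^q\le\operatorname{Tr}(B^{q/2}A^qB^{q/2})$ for $A,B\ge0$ and $q\ge1$.
\end{itemize}
For sequences we use H\"older's inequality for all positive exponents, the inclusion $\|c\|_{\ell^{a'}}\le\|c\|_{\ell^a}$ for $a\le a'$, and Minkowski's inequality: for $\sigma\ge1$ the $\ell^\sigma$ norm of an integral or sum of nonnegative sequences is at most the integral or sum of their $\ell^\sigma$ norms.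

\subsection{Divided differences}

Let $\Sigma_k=\{\lambda\in[0,1]^{k+1}:\lambda_0+\dots+\lambda_k=1\}$ with the measure $d\lambda=d\lambda_1\cdots d\lambda_k$, of total mass $1/k!$.
\begin{itemize}
\item[(D1)] (Genocchi--Hermite) For $f\in C^k$, $f^{[k]}(t_0,\dots,t_k)=\int_{\Sigma_k}f^{(k)}\big(\sum_i\lambda_it_i\big)\,d\lambda$. In particular $f^{[k]}$ is continuous and symmetric, it depends only on $f^{(k)}$ on the convex hull of the points, $|f^{[k]}|\le\|f^{(k)}\|_\infty/k!$, and $f^{[k]}(t,\dots,t)=f^{(k)}(t)/k!$.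
\item[(D2)] For distinct points, $f^{[k]}(t_0,\dots,t_k)=\sum_if(t_i)\prod_{j\ne i}(t_i-t_j)^{-1}$.
\item[(D3)] (Removing a zero) If $f(z)=(z-t)G(z)$ with $G$ smooth, then $f^{[k]}(t,s_1,\dots,s_k)=G^{[k-1]}(s_1,\dots,s_k)$.
\end{itemize}
For distinct points (D3) follows from (D2): the term at $t$ vanishes and $f(s_i)/(s_i-t)=G(s_i)$. The general case follows by continuity in $s_1,\dots,s_k$. By symmetry the zero $t$ may occupy any position.

\subsection{Multipliers}

Two properties can be read off from \eqref{eq:T}.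
\begin{itemize}
\item[(M1)] (Products) If $\varphi(t)=\prod_{i=0}^n\alpha_i(t_i)$ and $A_i$ is multiplication by $\alpha_i$, then $T_\varphi(x)=A_0x_1A_1x_2\cdots x_nA_n$, so $\|\varphi\|_{\mathfrak m}\le\prod_i\|\alpha_i\|_\infty$ by (S2).
\item[(M2)] (Dilations) $\|\varphi(\lambda\,\cdot)\|_{\mathfrak m}=\|\varphi\|_{\mathfrak m}$ for $\lambda>0$. Indeed, if $U\xi(t)=\lambda^{1/2}\xi(\lambda t)$, then $UxU^*$ has kernel $\lambda x(\lambda s,\lambda t)$, and a change of variables gives $T_{\varphi(\lambda\cdot)}(Ux_1U^*,\dots,Ux_nU^*)=UT_\varphi(x)U^*$.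
\end{itemize}
Since $(f(\lambda\,\cdot))^{[n]}=\lambda^nf^{[n]}(\lambda\,\cdot)$, (M2) gives $\|(f(\lambda\,\cdot))^{[n]}\|_{\mathfrak m}=\lambda^n\|f^{[n]}\|_{\mathfrak m}$.

All upper bounds come from (M1) and the next lemma, and all lower bounds from the one after it.

\begin{lemma}[Sums]\label{lem:sum}
Let $r=\min(1,p)$. Let $\varphi_\nu$, $\nu\ge1$, be bounded measurable functions on $\mathbb R^{n+1}$ whose partial sums $\sum_{\nu\le N}\varphi_\nu$ are uniformly bounded and converge pointwise to $\varphi$. Then for $x_i\in S_2\cap S_{p_i}$,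
\[
\|T_\varphi(x)\|_p^r\le\sum_\nu\|T_{\varphi_\nu}(x)\|_p^r,\qquad\text{and hence}\qquad\|\varphi\|_{\mathfrak m}^r\le\sum_\nu\|\varphi_\nu\|_{\mathfrak m}^r.
\]
\end{lemma}

\begin{proof}
Let $T_N=\sum_{\nu\le N}T_{\varphi_\nu}(x)$. Dominated convergence in the integral \eqref{eq:T} shows that the kernels of $T_N$ converge almost everywhere to the kernel of $T_\varphi(x)$. They are dominated by a multiple of the $L^2$ function found after \eqref{eq:T}, so $T_N\to T_\varphi(x)$ in $S_2$. Each singular value then converges, and Fatou's lemma gives $\|T_\varphi(x)\|_p\le\liminf_N\|T_N\|_p$. Now apply (S1) to $T_N$.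
\end{proof}

\begin{lemma}[Restriction to finite sets]\label{lem:restr}
Let $\varphi$ be bounded and continuous on $\mathbb R^{n+1}$, let $E_0,\dots,E_n\subset\mathbb R$ be finite and let $Y_i\in\mathbb C^{E_{i-1}\times E_i}$. Then the matrix $Z\in\mathbb C^{E_0\times E_n}$,
\[
Z(s_0,s_n)=\sum_{s_1\in E_1,\dots,s_{n-1}\in E_{n-1}}\varphi(s_0,\dots,s_n)\prod_{i=1}^nY_i(s_{i-1},s_i),
\]
satisfies $\|Z\|_p\le\|\varphi\|_{\mathfrak m}\prod_i\|Y_i\|_{p_i}$.
\end{lemma}

\begin{proof}
For $\epsilon$ smaller than all gaps in the sets $E_i$, let $V_i:\mathbb C^{E_i}\to L^2(\mathbb R)$ be the isometry $\delta_s\mapsto\epsilon^{-1/2}1_{[s,s+\epsilon]}$, and let $x_i=V_{i-1}Y_iV_i^*$. Then $x_i$ has finite rank, $\|x_i\|_{p_i}=\|Y_i\|_{p_i}$, and its kernel equals $\epsilon^{-1}Y_i(s,s')$ on $[s,s+\epsilon]\times[s',s'+\epsilon]$ and $0$ off these squares. The $(s_0,s_n)$ entry of $Z_\epsilon=V_0^*T_\varphi(x)V_n$ is therefore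
\[
\sum_{s_1,\dots,s_{n-1}}\epsilon^{-n-1}\int_{\prod_i[s_i,s_i+\epsilon]}\varphi(t)\,dt\ \prod_iY_i(s_{i-1},s_i),
\]
which tends to $Z(s_0,s_n)$ as $\epsilon\to0$ by continuity of $\varphi$. Finally $\|Z_\epsilon\|_p\le\|T_\varphi(x)\|_p\le\|\varphi\|_{\mathfrak m}\prod_i\|Y_i\|_{p_i}$.
\end{proof}

\section{Where the exponents come from}\label{sec:expect}

\subsection{Averages and sums}

For $p\ge1$ an estimate at one frequency scale is easy. Let $F\in L^1(\mathbb R)$ have spectrum in $[-2,2]$. Fourier inversion and (D1) give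
\[
F^{[n]}(t)=\frac1{2\pi}\int_{-2}^2\int_{\Sigma_n}\hat F(\xi)(\mathrm i\xi)^n\prod_{j=0}^ne^{\mathrm i\xi\lambda_jt_j}\,d\lambda\,d\xi,
\]
an average of products of unimodular functions. For $p\ge1$ the norm $\|T\|_p$ is the supremum of $|\operatorname{Tr}(yT)|$ over finite-rank $y$ with $\|y\|_{p'}\le1$, where $\frac1p+\frac1{p'}=1$. So (M1) may be integrated, and $\|F^{[n]}\|_{\mathfrak m}\le C\int|\hat F|\le C\|F\|_{L^1}$.

For $p<1$ averaging is not available: $N^{-1}I_N$ is an average of $N$ rank-one projections, each of norm $1$, and $\|N^{-1}I_N\|_p=N^{1/p-1}$. Only countable sums remain, and Lemma \ref{lem:sum} charges the $\ell^p$ norm of their coefficients. The task is to expand $f^{[n]}$ into a series of products and to spend as little as possible on it.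

\subsection{Scaling}

Let $\mathcal S_0$ be the set of Schwartz functions with compact spectrum contained in $\mathbb R\setminus\{0\}$. Such a function has finitely many nonzero blocks, each of them Schwartz, so $\mathcal S_0\subset\dot B^s_{a,b}$ for all parameters.

\begin{lemma}\label{lem:scale}
For tempered $f$ and $\nu\in\mathbb Z$, $\|f(2^\nu\cdot)\|_{\dot B^s_{a,b}}=2^{\nu(s-1/a)}\|f\|_{\dot B^s_{a,b}}$. If $(a,b,s)$ is admissible with constant $K$ and $s\ne n+\frac1a$, then $\|f^{[n]}\|_{\mathfrak m}\le K\|f^{(n)}\|_\infty$ for all $f\in\mathcal S_0$.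
\end{lemma}

\begin{proof}
The $j$-th block of $f(2^\nu\cdot)$ is $f_{j-\nu}(2^\nu\cdot)$, whose $L^a$ norm is $2^{-\nu/a}\|f_{j-\nu}\|_{L^a}$; shifting the index gives the first claim. Apply \eqref{eq:adm} to $f(2^\nu\cdot)$ and divide by $2^{\nu n}$:
\[
\|f^{[n]}\|_{\mathfrak m}\le K\big(\|f^{(n)}\|_\infty+2^{\nu(s-1/a-n)}\|f\|_{\dot B^s_{a,b}}\big).
\]
Let $\nu\to+\infty$ or $\nu\to-\infty$ according to the sign of $s-\frac1a-n$.
\end{proof}

We shall see that for $p\le1$ the bound by $\|f^{(n)}\|_\infty$ alone is false, so that $s=n+\frac1a$. On this line the Besov quantity decreases, up to a constant, when $a$ or $b$ increases (Remark \ref{rem:mono}). The question is thus how large $a$ and $b$ can be. From \eqref{eq:known} one would guess that $\frac1a=\frac1p-1$ is the limit. The next computation suggests a different number.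

\subsection{The diagonal model and the exponent $a_0$}\label{sub:diag}

A function with zeros of high order has a very simple divided difference on its zero set.

\begin{lemma}\label{lem:zeros}
Let $G$ be smooth, $d\ge1$, $E\subset\mathbb R$, and suppose $G^{(m)}=0$ on $E$ for $0\le m<d$. For $s_0,\dots,s_d\in E$ we have $G^{[d]}(s_0,\dots,s_d)=0$ unless $s_0=\dots=s_d$, and $G^{[d]}(s,\dots,s)=G^{(d)}(s)/d!$.
\end{lemma}

\begin{proof}
We show by induction that $G^{[k]}=0$ at points of $E$ for $k<d$. If all points equal $s$, the value is $G^{(k)}(s)/k!=0$ by (D1). Otherwise use symmetry to place two different points first and last; then \eqref{eq:dd} is a difference of two zeros. For $k=d$ the second argument still applies to points that are not all equal, and (D1) gives the value on the diagonal.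
\end{proof}

Let $E=\{\pi k:1\le k\le N\}$, and suppose that $F$ vanishes to order $n$ on $E$ with $F^{(n)}(\pi k)/n!=c_k$; a multiple of $\sin^nt$ is the example to keep in mind. Index rows and columns by $k$. With $\varphi=F^{[n]}$ and all $E_i=E$, the matrix of Lemma \ref{lem:restr} is
\begin{equation}\label{eq:diagZ}
Z=\operatorname{diag}\Big(c_k\prod_{i=1}^nY_i(k,k)\Big)_{k\le N}.
\end{equation}
So we ask how large the diagonal of a matrix in the unit ball of $S_q$ can be.

\begin{lemma}\label{lem:diag}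
Let $0<q<\infty$ and $q^*=\max(1,q)$.
\begin{itemize}
\item[(i)] Every $N\times N$ matrix $Y$ satisfies $\|(Y(k,k))_k\|_{\ell^{q^*}}\le\|Y\|_q$.
\item[(ii)] For every $\zeta\in[0,\infty)^N$ there is $Y$ with $Y(k,k)=\zeta_k$ and $\|Y\|_q=\|\zeta\|_{\ell^{q^*}}$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The diagonal part of $Y$ is the average of $DYD$ over diagonal matrices $D$ with entries $\pm1$, so for $q\ge1$ the triangle inequality applies. For $q<1$ use the case $q=1$ and $\|Y\|_1\le\|Y\|_q$. (ii) For $q>1$ take $Y=\operatorname{diag}(\zeta_k)$. For $q\le1$ take the rank-one matrix $Y(k,l)=\zeta_k^{1/2}\zeta_l^{1/2}$, of norm $\sum_k\zeta_k$.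
\end{proof}

Below $q=1$ the diagonal does not improve, and this is the source of $p_i^*$ in \eqref{eq:a0}. Since $\frac1p=\frac1{a_0}+\sum_i\frac1{p_i^*}$, H\"older's inequality and (i) bound \eqref{eq:diagZ} by $\|Z\|_p\le\|c\|_{\ell^{a_0}}\prod_i\|Y_i\|_{p_i}$. Conversely, if $|c_k|=1$ and $Y_i$ is the matrix of norm $1$ given by (ii) with constant diagonal $N^{-1/p_i^*}$, then
\begin{equation}\label{eq:diagtest}
\|Z\|_p=N^{1/p-\sum_i1/p_i^*}=N^{1/a_0},\qquad\|c\|_{\ell^a}=N^{1/a}.
\end{equation}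
For a function at unit frequency scale $\|c\|_{\ell^a}$ plays the part of $\|F\|_{L^a}$, so the model predicts the condition $\frac1a\ge\frac1{a_0}$.

\subsection{The case $n=2$, $p_1=p_2=1$}\label{sub:model}

The diagonal model misses one feature: a divided difference does not vanish when one variable is far from the others. Take $n=2$, $p_1=p_2=1$, so $p=\frac12$, $a_0=\infty$, and there is an adjacent pair. Let $g$ be smooth and supported in $[-1,1]$, and let $|t_0|,|t_2|\le2<|t_1|$. By (D3) and the geometric series for $(z-t_1)^{-1}$,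
\[
g^{[2]}(t_0,t_1,t_2)=\Big(\frac{g(z)}{z-t_1}\Big)^{[1]}(t_0,t_2)=-\sum_{\mu\ge0}t_1^{-\mu-1}\,(z^\mu g)^{[1]}(t_0,t_2).
\]
The functions $(z^\mu g)^{[1]}$ are smooth on the square $[-2,2]^2$ and can be expanded in Fourier series with rapidly decreasing coefficients. What remains is a decay of order exactly $1/|t_1|$ in the far variable. For $F=\sum_kc_kg(\cdot-k)$ with finitely many $c_k\neq0$ we are led to the operator
\[
T=\sum_kc_kA_0^kx_1A_1^kx_2A_2^k,
\]
where $A_0^k=A_2^k$ is multiplication by $1_{[k-2,k+2]}$ and $A_1^k$ is multiplication by a function bounded by $w(\cdot-k)$, with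
\begin{equation}\label{eq:w}
w(t)=\min(1,2/|t|).
\end{equation}
Let $x_1=\langle\cdot,v_1\rangle u_1$ and $x_2=\langle\cdot,v_2\rangle u_2$ with unit vectors. The $k$-th term has rank one and norm $|c_k|d_km_kd_k'$, where
\[
d_k=\|A_0^ku_1\|,\qquad d_k'=\|A_2^kv_2\|,\qquad m_k=|\langle A_1^ku_2,v_1\rangle|\le\int w(t-k)|u_2(t)||v_1(t)|\,dt.
\]
Each $t$ lies in at most five intervals $[k-2,k+2]$, so $\sum_kd_k^2\le5$ and $\sum_kd_k'^2\le5$. By (S1) and two applications of the Cauchy--Schwarz inequality,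
\[
\|T\|_{1/2}\le\Big(\sum_k(|c_k|m_k)^{1/2}(d_kd_k')^{1/2}\Big)^2\le5\sum_k|c_k|m_k\le5\|c\|_{\ell^a}\sup_t\|(w(t-k))_k\|_{\ell^{a'}},
\]
where $a\ge1$, $\frac1a+\frac1{a'}=1$, and the last step is H\"older followed by Minkowski. The supremum is finite for $a'>1$, that is for every $a<\infty$, and at $a=a_0=\infty$ it is the harmonic series.

The divergence is real. Put the middle variable at the single point $0$ and the outer variables on $\{\pi k\}_{k\le N}$, and suppose that the symbol equals $1/(\pi k)$ at $(\pi k,0,\pi k)$ and vanishes at $(\pi k,0,\pi l)$ for $k\ne l$. Let $H_N=\sum_{k\le N}\frac1k$, and let $Y_1$ and $Y_2$ be the column and the row with entries $(kH_N)^{-1/2}$, both of norm $1$. Then $Z=\operatorname{diag}\big((\pi k^2H_N)^{-1}\big)$ and $\|Z\|_{1/2}=H_N/\pi\to\infty$. Section \ref{sec:nec} realizes this symbol as a divided difference.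

One step does not generalize. We cannot pass from rank-one operators to $S_1$ by expanding $x_1$ and $x_2$, because the coefficients are in $\ell^1$ while (S1) asks for $\ell^{1/2}$. The remedy is to split the weight, $w=w^{\beta'}w^\beta$ with $\beta'+\beta=1$, to give one factor to $x_1$ and the other to $x_2$, and to estimate each operator in its own class. How much of the weight each operator needs is the content of Lemma \ref{lem:local}.

\section{The divided difference of a bump}\label{sec:bump}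

We carry out the expansion of Section \ref{sub:model} for all $n$. A Fourier series alone would not do, because $g^{[n]}$ is not compactly supported. So near variables are expanded in Fourier series and far variables in geometric series. The latter keep the decay $w$ of \eqref{eq:w} visible in every term, which Section \ref{sec:local} exploits. Let $r=\min(1,p)$, fix an integer $L$ with $rL>n+1$, and put $M_0=L+n$ and $\|g\|_*=\max_{0\le d\le M_0}\|g^{(d)}\|_\infty$.

\begin{lemma}\label{lem:bump}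
There are a countable set $\mathcal I$, numbers $\delta_\iota>0$ and Borel functions $\alpha_0^\iota,\dots,\alpha_n^\iota$ on $\mathbb R$, $\iota\in\mathcal I$, depending only on $n$, $r$, $L$, with the following properties.
\begin{itemize}
\item[(i)] $\sum_\iota\delta_\iota^r<\infty$; in particular $\sum_\iota\delta_\iota<\infty$.
\item[(ii)] $|\alpha_i^\iota|\le w\le1$, and for each $\iota$ at least one $\alpha_i^\iota$ vanishes outside $[-2,2]$.
\item[(iii)] For every $g\in C^\infty(\mathbb R)$ supported in $[-1,1]$ there are coefficients with $|\gamma_\iota|\le\delta_\iota\|g\|_*$ such that $g^{[n]}(t)=\sum_\iota\gamma_\iota\prod_{i=0}^n\alpha_i^\iota(t_i)$ for all $t\in\mathbb R^{n+1}$.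
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal I$ be the set of triples $\iota=(I,l,m)$, where $I$ is a nonempty subset of $\{0,\dots,n\}$ with complement $I^c$, $l\in\mathbb Z^I$ and $m\in\mathbb N_0^{I^c}$. Write $|m|=\sum_jm_j$ (zero if $I^c=\emptyset$) and $|l|_\infty=\max_i|l_i|$, and put
\begin{gather*}
\alpha_i^\iota(t)=e^{\mathrm il_it}1_{[-2,2]}(t)\quad(i\in I),\qquad\alpha_j^\iota(t)=(2/t)^{m_j+1}1_{\{|t|>2\}}(t)\quad(j\in I^c),\\
\delta_\iota=C_0\,2^{-|m|}(1+|m|)^{M_0}(1+|l|_\infty)^{-L},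
\end{gather*}
with $C_0$ fixed below. Property (ii) holds because $w=1$ on $[-2,2]$, $w(t)=2/|t|$ outside, and $I\ne\emptyset$. For (i), there are at most $(1+\mu)^n$ multi-indices $m$ with $|m|=\mu$ and at most $C(1+\lambda)^n$ points $l$ with $|l|_\infty=\lambda$; the series $\sum_\mu2^{-r\mu}(1+\mu)^{rM_0+n}$ converges, and $\sum_\lambda(1+\lambda)^{n-rL}$ converges since $rL>n+1$.

For (iii), partition $\mathbb R^{n+1}$ into the sets
\[
Q_I=\{t:\ |t_i|\le2\ (i\in I),\ |t_j|>2\ (j\in I^c)\},\qquad I\subset\{0,\dots,n\}.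
\]
The product $\prod_i\alpha_i^{(I,l,m)}(t_i)$ vanishes off $Q_I$, so each $Q_I$ can be treated separately. On the open set $Q_\emptyset$ we have $g^{[n]}=0$, by (D2) at distinct points and by continuity elsewhere; hence no terms with $I=\emptyset$ are needed.

Let $I\ne\emptyset$ and $t\in Q_I$, and write $t_I=(t_i)_{i\in I}$. Since $g$ vanishes near each $t_j$, $j\in I^c$, division by $z-t_j$ leaves a smooth function supported in $[-1,1]$, and (D3) applied once for each $j\in I^c$ gives
\[
g^{[n]}(t)=\Big(g(z)\prod_{j\in I^c}(z-t_j)^{-1}\Big)^{[|I|-1]}(t_I).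
\]
For $|z|\le1$ and $|t_j|>2$ we have $(z-t_j)^{-1}=-\sum_{\mu\ge0}z^\mu t_j^{-\mu-1}$, so
\[
g(z)\prod_{j\in I^c}(z-t_j)^{-1}=(-1)^{|I^c|}\sum_m\prod_{j\in I^c}t_j^{-m_j-1}\;z^{|m|}g(z).
\]
On $[-1,1]$ the $e$-th derivative of $z^\mu$ is at most $\mu^e$ in modulus, so the Leibniz rule gives
\begin{equation}\label{eq:leib}
\|(z^\mu g)^{(d)}\|_\infty\le(1+\mu)^d\|g\|_*,\qquad0\le d\le M_0.
\end{equation}
As $\prod_j|t_j|^{-m_j-1}\le2^{-|m|}$, the series converges in $C^n(\mathbb R)$, and by (D1) the divided difference may be taken term by term: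
\begin{equation}\label{eq:geom}
g^{[n]}(t)=(-1)^{|I^c|}\sum_m2^{-|m|-|I^c|}\prod_{j\in I^c}(2/t_j)^{m_j+1}\;G_{|m|}(t_I),\qquad G_\mu=(z^\mu g)^{[|I|-1]}.
\end{equation}

It remains to separate the variables in $G_\mu$ on $[-2,2]^I$. Differentiating (D1) under the integral produces factors $\lambda_i\in[0,1]$ and raises the order of the derivative. A partial derivative of $G_\mu$ of order at most $L$ involves a derivative of $z^\mu g$ of order at most $L+n=M_0$, so by \eqref{eq:leib} it is bounded by $(1+\mu)^{M_0}\|g\|_*$. Fix $\kappa\in C_c^\infty(-\pi,\pi)$ with $\kappa=1$ on $[-2,2]$, and let $b_{\mu,l}$, $l\in\mathbb Z^I$, be the Fourier coefficients of $\prod_{i\in I}\kappa(t_i)\,G_\mu(t_I)$ on $[-\pi,\pi]^I$. Integrating by parts $L$ times in a variable $t_i$ with $|l_i|=|l|_\infty$ gives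
\[
|b_{\mu,l}|\le C_0(1+\mu)^{M_0}(1+|l|_\infty)^{-L}\|g\|_*,
\]
with $C_0$ depending only on $n$, $L$, $\kappa$. Since $L>n+1\ge|I|$, the Fourier series converges absolutely, and it represents $G_\mu$ on $[-2,2]^I$. Inserting it in \eqref{eq:geom} gives (iii) with $\gamma_{(I,l,m)}=(-1)^{|I^c|}2^{-|m|-|I^c|}b_{|m|,l}$.
\end{proof}

\section{Operators localized along a lattice}\label{sec:local}

A function at unit frequency scale is a sum of bumps centered at the integers $k$, so Lemma \ref{lem:bump} leads to sums of terms $c_kA_0^kx_1A_1^k\cdots x_nA_n^k$ in which every $A_i^k$ is concentrated near $k$. Bounding each term by $c_k\prod_i\|x_i\|_{p_i}$ will give Theorem \ref{thm:exist}. This ignores that one operator cannot be large near all points $k$ at once. The next lemma, a continuous counterpart of Lemma \ref{lem:diag}(i), measures that gain. Let $W_k$ be multiplication by $w(\cdot-k)$. For $e>1$,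
\begin{equation}\label{eq:Omega}
\Omega_e:=\sup_t\sum_{k\in\mathbb Z}w(t-k)^e\le5+2\sum_{j\ge2}(2/j)^e<\infty.
\end{equation}

\begin{lemma}\label{lem:local}
Let $0<q<\infty$, $q^*\le\tau<\infty$ and $\beta,\beta'\in(0,1]$ with $2\beta\tau>1$ and $2\beta'\tau>1$. Then for $x\in S_q$,
\[
\big\|\big(\|W_k^\beta xW_k^{\beta'}\|_q\big)_{k\in\mathbb Z}\big\|_{\ell^\tau}\le C\|x\|_q.
\]
\end{lemma}

\begin{proof}
Let $x=\sum_\nu s_\nu\langle\cdot,v_\nu\rangle u_\nu$ be the Schmidt decomposition, with orthonormal systems $(u_\nu)$, $(v_\nu)$ and $\sum_\nu s_\nu^q=\|x\|_q^q$.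

\emph{Case $q<1$.} The series converges in $S_q$, so (S1) gives
\[
\|W_k^\beta xW_k^{\beta'}\|_q^q\le\sum_\nu s_\nu^q\,\|W_k^\beta u_\nu\|^q\,\|W_k^{\beta'}v_\nu\|^q.
\]
Take $\ell^{\tau/q}$ norms in $k$. Since $\tau/q\ge1$, Minkowski's inequality and then Cauchy--Schwarz give
\[
\big\|\big(\|W_k^\beta xW_k^{\beta'}\|_q\big)_k\big\|_{\ell^\tau}^q\le\sum_\nu s_\nu^q\,\big\|\big(\|W_k^\beta u_\nu\|\big)_k\big\|_{\ell^{2\tau}}^q\,\big\|\big(\|W_k^{\beta'}v_\nu\|\big)_k\big\|_{\ell^{2\tau}}^q.
\]
For a unit vector $u$, $\|W_k^\beta u\|^2=\int w(t-k)^{2\beta}|u(t)|^2\,dt$. Because $\tau\ge1$, Minkowski's inequality bounds the $\ell^\tau$ norm of this sequence by $\Omega_{2\beta\tau}^{1/\tau}$. The same holds with $\beta'$, and the sum is at most $C\|x\|_q^q$.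

\emph{Case $q\ge1$.} Now the coefficients $s_\nu$ need not be summable, and the rank-one expansion is too expensive. We factor instead. If $x=U|x|$ is the polar decomposition, then $|x^*|^{1/2}U=U|x|^{1/2}$ and $x=|x^*|^{1/2}U|x|^{1/2}$. By (S2),
\[
\|W_k^\beta xW_k^{\beta'}\|_q\le d_kd_k',\qquad d_k=\|W_k^\beta|x^*|^{1/2}\|_{2q},\quad d_k'=\|W_k^{\beta'}|x|^{1/2}\|_{2q},
\]
where we passed to the adjoint in $d_k'$. The inequality (S3), with $A=|x^*|$ and $B=W_k^{2\beta}$, moves the power $q$ onto the separate factors, after which the weight enters linearly. Since $|x^*|^q=\sum_\nu s_\nu^q\langle\cdot,u_\nu\rangle u_\nu$,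
\[
d_k^{2q}=\operatorname{Tr}\big(W_k^\beta|x^*|W_k^\beta\big)^q\le\operatorname{Tr}\big(W_k^{q\beta}|x^*|^qW_k^{q\beta}\big)=\int w(t-k)^{2q\beta}\rho(t)\,dt,
\]
with $\rho=\sum_\nu s_\nu^q|u_\nu|^2$ and $\int\rho=\|x\|_q^q$. Because $\tau/q\ge1$, Minkowski's inequality gives
\[
\|d\|_{\ell^{2\tau}}^{2q}=\|(d_k^{2q})_k\|_{\ell^{\tau/q}}\le\Omega_{2\beta\tau}^{q/\tau}\|x\|_q^q,
\]
that is $\|d\|_{\ell^{2\tau}}\le C\|x\|_q^{1/2}$. Replacing $x^*,u_\nu,\beta$ by $x,v_\nu,\beta'$ gives the same bound for $d'$, and $\|(d_kd_k')\|_{\ell^\tau}\le\|d\|_{\ell^{2\tau}}\|d'\|_{\ell^{2\tau}}$.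
\end{proof}

The condition on the powers cannot be removed: for $x=\langle\cdot,u\rangle u$ with $u=1_{[0,1]}$ and $\beta=\beta'$, the $k$-th term is $\|W_k^\beta u\|^2\ge(|k|+1)^{-2\beta}$, which is not in $\ell^\tau$ when $2\beta\tau\le1$.

Between $x_i$ and $x_{i+1}$ stands a single factor $w$. To use the best exponents $\tau=p_i^*$ and $\tau=p_{i+1}^*$, the operator $x_i$ needs a power larger than $1/(2p_i^*)$ and $x_{i+1}$ a power larger than $1/(2p_{i+1}^*)$. One factor suffices for both unless $p_i^*=p_{i+1}^*=1$. This is the only place in the proof of sufficiency where (A) enters.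

\begin{lemma}\label{lem:chain}
Let $p\le1$ and let $a$ satisfy \textup{(A)}. Let $c_k\ge0$ and let $A_i^k$, $0\le i\le n$, $k\in\mathbb Z$, be multiplication by a function bounded in modulus by $w(\cdot-k)$. Then for $x_i\in S_{p_i}$,
\[
\Big(\sum_kc_k^p\,\|A_0^kx_1A_1^k\cdots x_nA_n^k\|_p^p\Big)^{1/p}\le C\|c\|_{\ell^a}\prod_{i=1}^n\|x_i\|_{p_i},
\]
with $C$ depending only on $n$, $p_1,\dots,p_n$ and $a$.
\end{lemma}

\begin{proof}
If $\frac1a\ge\frac1p$, choose $a'$ with $\frac1{a_0}<\frac1{a'}<\frac1p$, which is possible by \eqref{eq:a0}; it satisfies (A) and $\|c\|_{\ell^{a'}}\le\|c\|_{\ell^a}$. So we may assume $\frac1a<\frac1p$. We choose finite $\tau_i\ge p_i^*$ and $\beta_i,\beta_i'\in(0,1]$, $1\le i\le n$, with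
\begin{equation}\label{eq:choice}
\beta_i,\beta_i'>\frac1{2\tau_i},\qquad\beta_i'+\beta_{i+1}\le1\ \ (1\le i<n),\qquad\sum_i\frac1{\tau_i}\ge\frac1p-\frac1a.
\end{equation}

\emph{No adjacent pair.} Take $\tau_i=p_i^*$; then $\sum_i\frac1{\tau_i}=\frac1p-\frac1{a_0}\ge\frac1p-\frac1a$. For $1\le i<n$ one of $p_i^*,p_{i+1}^*$ exceeds $1$, so $\frac1{2p_i^*}+\frac1{2p_{i+1}^*}<1$, and there are $\beta_i'>\frac1{2p_i^*}$ and $\beta_{i+1}>\frac1{2p_{i+1}^*}$ with sum $1$. Put $\beta_1=\beta_n'=1$.

\emph{Adjacent pair.} Now $\sum_i\frac1{p_i^*}=\frac1p-\frac1{a_0}>\frac1p-\frac1a$, so there is $\theta\in(0,1)$ with $\theta\sum_i\frac1{p_i^*}\ge\frac1p-\frac1a$. Take $\tau_i=p_i^*/\theta>1$ and all $\beta_i=\beta_i'=\frac12$.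

Since $0<w\le1$, we have $w\le w^e$ for $0<e\le1$. Hence
\[
A_0^k=B_0^kW_k^{\beta_1},\qquad A_i^k=W_k^{\beta_i'}B_i^kW_k^{\beta_{i+1}}\ \ (1\le i<n),\qquad A_n^k=W_k^{\beta_n'}B_n^k,
\]
where the $B_i^k$ are multiplications by functions of modulus at most $1$. By (S2),
\[
\|A_0^kx_1A_1^k\cdots x_nA_n^k\|_p\le d_k:=\prod_{i=1}^n\|W_k^{\beta_i}x_iW_k^{\beta_i'}\|_{p_i}.
\]
Let $\frac1\sigma=\sum_i\frac1{\tau_i}$ and $\frac1{\sigma'}=\frac1p-\frac1a$, so that $\sigma\le\sigma'$ by \eqref{eq:choice}. H\"older's inequality and Lemma \ref{lem:local} give $\|d\|_{\ell^\sigma}\le C\prod_i\|x_i\|_{p_i}$, and therefore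
\[
\|(c_kd_k)\|_{\ell^p}\le\|c\|_{\ell^a}\|d\|_{\ell^{\sigma'}}\le\|c\|_{\ell^a}\|d\|_{\ell^\sigma}\le C\|c\|_{\ell^a}\prod_i\|x_i\|_{p_i}.\qedhere
\]
\end{proof}

\section{Proof of Theorems \ref{thm:exist} and \ref{thm:suff}}\label{sec:suff}

\subsection{Functions with compact spectrum}

Lemma \ref{lem:bump} asks for bounds on $M_0$ derivatives of each bump, while the hypothesis controls an $L^a$ norm, possibly with $a<1$, where Young's inequality is not available. Compact spectrum bridges the two. A bounded function $F$ with spectrum in $[-R,R]$ equals $F*\Phi$ for any Schwartz $\Phi$ with $\hat\Phi=1$ near $[-R,R]$; we always take this smooth representative.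

\begin{lemma}\label{lem:band}
Let $R>0$, $0<a\le\infty$, and let $F$ be bounded with spectrum in $[-R,R]$.
\begin{itemize}
\item[(i)] Let $\Phi$ be a Schwartz function with compact spectrum. If $a\le1$, then for all $y\in\mathbb R$
\[
\Big(\int|F(z)\Phi(y-z)|\,dz\Big)^a\le C\int|F(z)|^a|\Phi(y-z)|^a\,dz,
\]
where $C$ depends only on $R$, $a$ and the spectrum of $\Phi$. For every $a$, $\|\Phi*F\|_{L^a}\le C\|F\|_{L^a}$.
\item[(ii)] For $M\in\mathbb N$ let $c_k=\max_{0\le d\le M}\sup_{|y-k|\le1}|F^{(d)}(y)|$. Then $\|(c_k)_{k\in\mathbb Z}\|_{\ell^a}\le C\|F\|_{L^a}$.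
\end{itemize}
\end{lemma}

\begin{proof}
(i) The function $G(z)=F(z)\Phi(y-z)$ is integrable and its spectrum lies in a compact set independent of $y$ and $F$. Fix a Schwartz $\Psi$ with $\hat\Psi=1$ near that set. Then $G=G*\Psi$, so $\|G\|_\infty\le\|\Psi\|_\infty\|G\|_{L^1}$, and for $a\le1$
\[
\|G\|_{L^1}\le\|G\|_\infty^{1-a}\int|G|^a\le C\|G\|_{L^1}^{1-a}\int|G|^a.
\]
Dividing by $\|G\|_{L^1}^{1-a}$ gives the first claim. Integrating it in $y$ gives $\|\Phi*F\|_{L^a}^a\le C\|\Phi\|_{L^a}^a\|F\|_{L^a}^a$ for $a\le1$; for $a\ge1$ use Young's inequality.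

(ii) Fix a Schwartz $\Phi$ with compact spectrum and $\hat\Phi=1$ near $[-R,R]$, so that $F^{(d)}=F*\Phi^{(d)}$. For $a=\infty$, $c_k\le\max_d\|\Phi^{(d)}\|_{L^1}\|F\|_\infty$. For $a\le1$ part (i), and for $1\le a<\infty$ H\"older's inequality with respect to the measure $|\Phi^{(d)}(y-z)|\,dz$, give
\[
|F^{(d)}(y)|^a\le C\int|F(z)|^a\,|\Phi^{(d)}(y-z)|^{\min(a,1)}\,dz.
\]
For $|y-k|\le1$ and $d\le M$ we have $|\Phi^{(d)}(y-z)|^{\min(a,1)}\le C(1+|k-z|)^{-2}$. Hence $c_k^a\le C\int|F(z)|^a(1+|k-z|)^{-2}\,dz$, and we sum over $k$.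
\end{proof}

\begin{remark}\label{rem:mono}
For $a\le a'$, part (ii) gives $\|F\|_{L^{a'}}\le C\|c\|_{\ell^{a'}}\le C\|c\|_{\ell^a}\le C\|F\|_{L^a}$. Applied to the rescaled blocks $f_j(2^{-j}\cdot)$, which are bounded when $f^{(n)}$ is (see Section \ref{sub:scales}), this shows $\|f\|_{\dot B^{n+1/a'}_{a',b'}}\le C\|f\|_{\dot B^{n+1/a}_{a,b}}$ for $a\le a'$ and $b\le b'$.
\end{remark}

\subsection{One scale}

\begin{proposition}\label{prop:scale}
Suppose that either $a=r=\min(1,p)$ with $p$ arbitrary, or $p\le1$ and $a$ satisfies \textup{(A)}. If $F$ is bounded with spectrum in $[-2,2]$, then $\|F^{[n]}\|_{\mathfrak m}\le C\|F\|_{L^a}$.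
\end{proposition}

\begin{proof}
Assume $\|F\|_{L^a}<\infty$. Fix $\chi\in C_c^\infty(-1,1)$ with $\sum_{k\in\mathbb Z}\chi(t-k)=1$ and put $g_k(t)=\chi(t)F(t+k)$, so that $F=\sum_kg_k(\cdot-k)$, a locally finite sum. Let $c_k$ be as in Lemma \ref{lem:band}(ii) with $M=M_0$. By the Leibniz rule $\|g_k\|_*\le Cc_k$, and $\|c\|_{\ell^\infty}\le\|c\|_{\ell^a}\le C\|F\|_{L^a}$.

Fix $t\in\mathbb R^{n+1}$. Only finitely many $g_k(\cdot-k)$ are nonzero on the convex hull of $t_0,\dots,t_n$, so (D1) gives $F^{[n]}(t)=\sum_kg_k^{[n]}(t_0-k,\dots,t_n-k)$. Expand each term by Lemma \ref{lem:bump} and define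
\[
\varphi_\iota(t)=\sum_k\gamma_\iota^k\prod_{i=0}^n\alpha_i^\iota(t_i-k),\qquad|\gamma_\iota^k|\le Cc_k\delta_\iota.
\]
By Lemma \ref{lem:bump}(ii), for given $\iota$ and $t$ at most five values of $k$ contribute. Hence the sum of the moduli of the terms of $\varphi_\iota(t)$ is at most $C\delta_\iota\|c\|_{\ell^\infty}$, the double series over $\iota$ and $k$ converges absolutely, and $F^{[n]}=\sum_\iota\varphi_\iota$. Both the sum over $k$ and the sum over $\iota$ have uniformly bounded partial sums, so Lemma \ref{lem:sum} applies to both. We claim that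
\begin{equation}\label{eq:piece}
\|\varphi_\iota\|_{\mathfrak m}\le C\delta_\iota\|c\|_{\ell^a}\quad\text{with $C$ independent of $\iota$.}
\end{equation}
Given this, $\|F^{[n]}\|_{\mathfrak m}^r\le\sum_\iota\|\varphi_\iota\|_{\mathfrak m}^r\le C\|c\|_{\ell^a}^r\sum_\iota\delta_\iota^r\le C\|F\|_{L^a}^r$.

If $a=r$, Lemma \ref{lem:sum} and (M1) give $\|\varphi_\iota\|_{\mathfrak m}^r\le\sum_k|\gamma_\iota^k|^r\le C\delta_\iota^r\|c\|_{\ell^r}^r$. If $p\le1$ and (A) holds, then $r=p$; let $A_i^k$ be multiplication by $\alpha_i^\iota(\cdot-k)$. Lemma \ref{lem:sum} and (M1) give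
\[
\|T_{\varphi_\iota}(x)\|_p^p\le C\delta_\iota^p\sum_kc_k^p\,\|A_0^kx_1A_1^k\cdots x_nA_n^k\|_p^p,
\]
and \eqref{eq:piece} follows from Lemma \ref{lem:chain}, since $|\alpha_i^\iota(\cdot-k)|\le w(\cdot-k)$.
\end{proof}

\subsection{All scales}\label{sub:scales}

\begin{proof}[Proof of Theorems \ref{thm:exist} and \ref{thm:suff}]
In Theorem \ref{thm:exist}, $a=b=r$. In Theorem \ref{thm:suff}, $a$ satisfies (A) and $b\le p=r$. In both cases Proposition \ref{prop:scale} applies, $s=n+\frac1a$ and $b\le r\le1$. Let $f$ be as in Definition \ref{def:adm} and put $\epsilon_j=2^{js}\|f_j\|_{L^a}$, so that $\|\epsilon\|_{\ell^b}=\|f\|_{\dot B^s_{a,b}}$.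

\emph{One block.} Since $\hat\psi(2^{-j}\cdot)$ is supported away from $0$, we have $\hat f_j=(\mathrm i\xi)^{-n}\hat\psi(2^{-j}\xi)\,\widehat{f^{(n)}}$. So $f_j$ is the convolution of the bounded function $f^{(n)}$ with a Schwartz function, and is bounded. The function $F(t)=f_j(2^{-j}t)$ has spectrum in $[-2,2]$ and $\|F\|_{L^a}=2^{j/a}\|f_j\|_{L^a}$. As $f_j=F(2^j\cdot)$, property (M2), Proposition \ref{prop:scale} and Lemma \ref{lem:band}(ii) give
\[
\|f_j^{[n]}\|_{\mathfrak m}=2^{jn}\|F^{[n]}\|_{\mathfrak m}\le C\epsilon_j,\qquad\|f_j^{(n)}\|_\infty=2^{jn}\|F^{(n)}\|_\infty\le C\epsilon_j.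
\]
Here $s=n+\frac1a$ was used.

\emph{Recovering $f^{[n]}$.} The series $\sum_jf_j$ need not converge, but the series of $n$-th derivatives does. Since $b\le1$, $\sum_j\|f_j^{(n)}\|_\infty\le C\|\epsilon\|_{\ell^1}\le C\|\epsilon\|_{\ell^b}$, so $v=\sum_jf_j^{(n)}$ converges uniformly, hence in the sense of tempered distributions. For $\phi\in C_c^\infty(\mathbb R\setminus\{0\})$ only finitely many of the functions $\hat\psi(2^{-j}\cdot)\phi$ are nonzero and they add up to $\phi$, so
\[
\langle\hat v,\phi\rangle=\sum_j\big\langle\widehat{f^{(n)}},\hat\psi(2^{-j}\cdot)\phi\big\rangle=\big\langle\widehat{f^{(n)}},\phi\big\rangle.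
\]
Thus $f^{(n)}-v$ has spectrum in $\{0\}$ and is a polynomial. It is bounded, because $f^{(n)}$ is, so it is a constant $c_*$ with $|c_*|\le\|f^{(n)}\|_\infty+C\|\epsilon\|_{\ell^b}$. By (D1), $f^{[n]}=c_*/n!+\sum_jf_j^{[n]}$ with uniform convergence on $\mathbb R^{n+1}$.

\emph{Summation.} The constant $c_*/n!$ has multiplier norm at most $|c_*|$ by (M1). Lemma \ref{lem:sum} and $b\le r$ give
\[
\|f^{[n]}\|_{\mathfrak m}^r\le|c_*|^r+C\sum_j\epsilon_j^r\le|c_*|^r+C\|\epsilon\|_{\ell^b}^r\le C\big(\|f^{(n)}\|_\infty+\|f\|_{\dot B^s_{a,b}}\big)^r.\qedhere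
\]
\end{proof}

\section{Proof of Theorem \ref{thm:nec}}\label{sec:nec}

Let $n\ge2$, $p\le1$, and let $(a,b,s)$ be admissible. We test \eqref{eq:adm} on functions in $\mathcal S_0$ and bound $\|f^{[n]}\|_{\mathfrak m}$ from below by Lemma \ref{lem:restr}. The conditions on $s$ and $b$ concern the interaction of scales, and we test them with sums of dilates of one function. Condition (A) concerns one scale, and we test it with sums of translates.

Fix an even real Schwartz function $\omega$ with $\hat\omega\ge0$, spectrum in $[-1,1]$ and $\omega(0)=1$. Then $\omega(\pi/2)=\frac1{2\pi}\int\hat\omega(\xi)\cos(\xi\pi/2)\,d\xi>0$, because the cosine is positive for $|\xi|<1$.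

\subsection{Lacunary functions}

Setting the $n-1\ge1$ inner variables equal to $0$ reduces $f^{[n]}$ to a first divided difference $g^{[1]}(s,t)$. If $g$ vanishes at $0$ and $|s|$ is much larger than $|t|$, then $g^{[1]}(s,t)$ is close to $g(s)/s$: it depends on the larger point only. On geometric sequences of points this produces triangular and diagonal matrices at will. We need a building block in $\mathcal S_0$ with a zero of high order at $0$ and a simple zero elsewhere. Let
\[
\eta(t)=\sin^{n+1}(t)\,\sin(2t)\,\omega(t)\,\cos((2n+6)t),\qquad h(t)=\eta(t)/t^{n-1},\qquad\rho_1=\pi/2.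
\]
The product of the first three factors has spectrum in $[-n-4,n+4]$, so $\eta$ has spectrum in $\pm[n+2,3n+10]$ and $\eta\in\mathcal S_0$. It vanishes to order $n+2$ at $0$, so $\eta^{(n)}(0)=0$, and $h$ is a Schwartz function with $h(0)=h'(0)=0$. At $\rho_1$ only the factor $\sin(2t)$ vanishes, and $\eta'(\rho_1)=2\cos(\pi)\,\omega(\pi/2)\cos((n+3)\pi)\ne0$. Hence
\[
h(\rho_1)=0,\qquad h'(\rho_1)\ne0.
\]
Fix $\rho_0\ne0$ with $h(\rho_0)\ne0$. For $N\ge1$ and $\Lambda=2^\nu$, $\nu\ge5$, let
\[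
f(t)=\sum_{j=1}^N\Lambda^{-jn}\eta(\Lambda^jt)\in\mathcal S_0,\qquad g(t)=\frac{f(t)}{t^{n-1}}=\sum_{j=1}^N\Lambda^{-j}h(\Lambda^jt).
\]

\begin{lemma}\label{lem:lac}
There are constants $K_1,K_2$, independent of $N$ and $\Lambda$, such that:
\begin{itemize}
\item[(i)] $\|f^{(n)}\|_\infty\le K_1$;
\item[(ii)] $\|f\|_{\dot B^{n+1/a}_{a,b}}=K_2N^{1/b}$;
\item[(iii)] $f^{[n]}(s,0,\dots,0,t)=g^{[1]}(s,t)$;
\item[(iv)] for fixed $N$, $\rho,\rho'\ne0$ and $1\le k,l\le N$, as $\Lambda\to\infty$,
\[
g^{[1]}(\rho\Lambda^{-k},\rho'\Lambda^{-l})\to\begin{cases}h(\rho)/\rho,&k<l,\\ h^{[1]}(\rho,\rho'),&k=l,\\ h(\rho')/\rho',&k>l.\end{cases}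
\]
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $f^{(n)}(t)=\sum_j\eta^{(n)}(\Lambda^jt)$ and $|\eta^{(n)}(y)|\le C\min(|y|,|y|^{-1})$. For $\Lambda\ge2$ the terms with $\Lambda^j|t|\le1$ and those with $\Lambda^j|t|>1$ each form part of a geometric series with sum at most $2C$.

(ii) The $j$-th summand has spectrum in $\pm\Lambda^j[n+2,3n+10]$. If an annulus $2^{i-1}\le|\xi|\le2^{i+1}$ met the spectra of summands $j<j'$, then $\Lambda^{j'}(n+2)\le4\Lambda^j(3n+10)$, so $\Lambda\le4(3n+10)/(n+2)\le16$, which is excluded. Thus each dyadic block of $f$ is a block of a single summand. By Lemma \ref{lem:scale} with $s=n+\frac1a$, every summand has the Besov norm $K_2$ of $\eta$, and (ii) follows.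

(iii) Apply (D3) at the point $0$, $n-1$ times; the functions $f/t^d$, $d\le n-1$, are smooth.

(iv) We first show that, for $\rho\ne0$,
\begin{equation}\label{eq:lim}
\Lambda^kg(\rho\Lambda^{-k})=\sum_j\Lambda^{k-j}h(\rho\Lambda^{j-k})\to h(\rho),\qquad g'(\rho\Lambda^{-k})=\sum_jh'(\rho\Lambda^{j-k})\to h'(\rho).
\end{equation}
The terms $j=k$ are the limits. In the first sum, a term with $j<k$ is $O(\Lambda^{j-k})$ because $|h(y)|\le Cy^2$, and a term with $j>k$ is $O(\Lambda^{k-j})$ because $h$ is bounded. In the second sum, the terms with $j<k$ tend to $h'(0)=0$, and those with $j>k$ tend to $0$ because $h'$ vanishes at infinity. For $k\le l$, and $\rho\ne\rho'$ if $k=l$,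
\[
g^{[1]}(\rho\Lambda^{-k},\rho'\Lambda^{-l})=\frac{\Lambda^kg(\rho\Lambda^{-k})-\Lambda^{k-l}\cdot\Lambda^lg(\rho'\Lambda^{-l})}{\rho-\rho'\Lambda^{k-l}},
\]
and the first limit in \eqref{eq:lim} gives the cases $k<l$ and $k=l$. The case $k=l$, $\rho=\rho'$ is the second limit, and $k>l$ follows by symmetry.
\end{proof}

Let $E_1=\dots=E_{n-1}=\{0\}$, $E_0=\{\rho\Lambda^{-k}\}_{k\le N}$ and $E_n=\{\rho'\Lambda^{-l}\}_{l\le N}$. Let $Y_1$ be the column and $Y_n$ the row with all entries $N^{-1/2}$, and let the other $Y_i$ be the $1\times1$ matrix $1$. All have rank one and norm $1$, whatever the $p_i$. Lemma \ref{lem:restr} and (iii) give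
\begin{equation}\label{eq:lactest}
\big\|N^{-1}\big(g^{[1]}(\rho\Lambda^{-k},\rho'\Lambda^{-l})\big)_{k,l\le N}\big\|_p\le\|f^{[n]}\|_{\mathfrak m}.
\end{equation}

\begin{lemma}\label{lem:tri}
Let $\Delta_N$ be the $N\times N$ matrix with entries $1$ for $k\le l$ and $0$ for $k>l$. Then $\|\Delta_N\|_1\ge\pi^{-1}N\log N$.
\end{lemma}

\begin{proof}
Let $J$ be the matrix with entries $1$ at the positions $(k,k+1)$ and $0$ elsewhere. Then $\Delta_N=\sum_{i<N}J^i=(I-J)^{-1}$, and $(I-J)(I-J)^T=I-J-J^T+JJ^T$ is tridiagonal with diagonal $(2,\dots,2,1)$ and off-diagonal entries $-1$. For $v_j=\sin(j\theta)$ we have $v_0=0$ and $-v_{j-1}+2v_j-v_{j+1}=4\sin^2(\theta/2)\,v_j$. So $(v_1,\dots,v_N)$ satisfies the first $N-1$ rows of the eigenvalue equation with eigenvalue $4\sin^2(\theta/2)$, and the last row if $v_{N+1}=v_N$. Since $v_{N+1}-v_N=2\sin(\theta/2)\cos((2N+1)\theta/2)$, this holds for $\theta_k=\frac{(2k-1)\pi}{2N+1}\in(0,\pi)$, $1\le k\le N$, which yields $N$ distinct eigenvalues.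 The singular values of $\Delta_N$ are therefore $1/(2\sin(\theta_k/2))\ge1/\theta_k$, and
\[
\|\Delta_N\|_1\ge\sum_{k=1}^N\frac{2N+1}{(2k-1)\pi}\ge\frac N\pi\sum_{k=1}^N\frac1k\ge\frac N\pi\log N.\qedhere
\]
\end{proof}

\emph{Step 1: $s=n+\frac1a$.} Suppose not. By Lemmas \ref{lem:scale} and \ref{lem:lac}(i), the right side of \eqref{eq:lactest} is at most $KK_1$. Take $\rho=\rho_0$, $\rho'=\rho_1$ and let $\Lambda\to\infty$. With $\kappa=h(\rho_0)/\rho_0\ne0$ and $\kappa'=h^{[1]}(\rho_0,\rho_1)$, and since $h(\rho_1)=0$, the matrix of divided differences tends to $\kappa(\Delta_N-I)+\kappa'I$. Because $p\le1$, the trace norm is at most the $S_p$ norm, and Lemma \ref{lem:tri} gives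
\[
\pi^{-1}|\kappa|\log N-|\kappa|-|\kappa'|\le\big\|N^{-1}\big(\kappa(\Delta_N-I)+\kappa'I\big)\big\|_1\le KK_1
\]
for all $N$, a contradiction.

\emph{Step 2: $\frac1b\ge\frac1p-1$.} Now $s=n+\frac1a$, so the right side of \eqref{eq:lactest} is at most $K(K_1+K_2N^{1/b})$. Take $\rho=\rho'=\rho_1$ and let $\Lambda\to\infty$. The off-diagonal entries tend to $h(\rho_1)/\rho_1=0$ and the diagonal entries to $h'(\rho_1)\neq0$. Hence
\[
|h'(\rho_1)|\,N^{1/p-1}=\|N^{-1}h'(\rho_1)I_N\|_p\le K(K_1+K_2N^{1/b})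
\]
for all $N$, which forces $\frac1p-1\le\frac1b$.

\subsection{Functions with zeros on a lattice}

We now realize the two models of Section \ref{sec:expect}. We need functions in $\mathcal S_0$ with fixed compact spectrum, zeros of order $d$ on $\pi\mathbb Z$ and prescribed $d$-th derivatives there. Let $\Theta(t)=\frac{\sin t}t\,\omega(t)$, a Schwartz function with spectrum in $[-2,2]$, $\Theta(0)=1$ and $\Theta(\pi k)=0$ for integers $k\ne0$. For real $c_1,\dots,c_N$ and $1\le d\le n$ put
\[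
P(t)=\sum_{k=1}^Nc_k\Theta(t-\pi k),\qquad F_d(t)=P(t)\,\sin^d(t)\,\cos((n+4)t).
\]
The product $P\sin^d$ has spectrum in $[-n-2,n+2]$, so $F_d$ has spectrum in $\pm[2,2n+6]$ and lies in $\mathcal S_0$. Near $\pi k$ we have $\sin^dt=\pm(t-\pi k)^d+O(|t-\pi k|^{d+1})$, while $P(\pi k)=c_k$ and $\cos((n+4)\pi k)=\pm1$. So $F_d$ vanishes to order $d$ on $\pi\mathbb Z$ and
\begin{equation}\label{eq:Fd}
F_d^{(d)}(\pi k)/d!=\pm c_k,\qquad1\le k\le N.
\end{equation}

\begin{lemma}\label{lem:lattice}
$\|F_d^{[n]}\|_{\mathfrak m}\le K\|c\|_{\ell^a}$ with $K$ independent of $N$ and $c$.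
\end{lemma}

\begin{proof}
Let $\Theta_m=\sup_t\sum_{k\in\mathbb Z}|\Theta^{(m)}(t-\pi k)|<\infty$. First, $\|F_d\|_{L^a}\le\|P\|_{L^a}\le C\|c\|_{\ell^a}$. For $a\le1$ this follows from $|P(t)|^a\le\sum_k|c_k|^a|\Theta(t-\pi k)|^a$, for $1\le a<\infty$ from H\"older's inequality in the form $|P(t)|^a\le\Theta_0^{a-1}\sum_k|c_k|^a|\Theta(t-\pi k)|$, and for $a=\infty$ from $|P|\le\Theta_0\|c\|_{\ell^\infty}$. The blocks of $F_d$ vanish unless $1\le2^j\le4n+12$, and each is the convolution of $F_d$ with a fixed Schwartz function of compact spectrum. Lemma \ref{lem:band}(i) gives $\|F_d\|_{\dot B^s_{a,b}}\le C\|F_d\|_{L^a}\le C\|c\|_{\ell^a}$. By the Leibniz rule, $\|F_d^{(n)}\|_\infty\le C\max_{m\le n}\Theta_m\|c\|_{\ell^\infty}\le C\|c\|_{\ell^a}$. Now apply \eqref{eq:adm}.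
\end{proof}

Let $E=\{\pi k:1\le k\le N\}$.

\emph{Step 3: $\frac1a\ge\frac1{a_0}$.} Take $d=n$, $c_k=1$ and all $E_i=E$. By \eqref{eq:Fd} we are in the situation of Section \ref{sub:diag}, with coefficients $\pm1$. Choosing $Y_i$ as in \eqref{eq:diagtest}, Lemmas \ref{lem:restr} and \ref{lem:lattice} give $N^{1/a_0}\le KN^{1/a}$ for all $N$.

\emph{Step 4: strict inequality for an adjacent pair.} Let $p_{i_0},p_{i_0+1}\le1$ with $1\le i_0\le n-1$, and suppose $a=a_0$. We place the variable between $x_{i_0}$ and $x_{i_0+1}$ at the origin, far from most lattice points: $E_{i_0}=\{0\}$ and $E_i=E$ for $i\ne i_0$. One variable is then used up, so we take $d=n-1\ge1$. Since $F_{n-1}(0)=0$, the function $G(t)=F_{n-1}(t)/t$ is smooth, and by (D3) the value of $F_{n-1}^{[n]}$ with $i_0$-th argument $0$ is the value of $G^{[n-1]}$ at the remaining $n$ arguments. The function $G$ vanishes to order $n-1$ on $E$, and $G^{(n-1)}(\pi k)/(n-1)!=\pm c_k/(\pi k)$ by \eqref{eq:Fd}. By Lemma \ref{lem:zeros}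 the symbol vanishes unless the remaining arguments all equal some $\pi k$, where it is $\pm c_k/(\pi k)$.

Let $H_N=\sum_{k\le N}\frac1k$. Let $Y_{i_0}$ be the column and $Y_{i_0+1}$ the row with entries $(kH_N)^{-1/2}$, both of rank one and norm $1$. For $i\ne i_0,i_0+1$ let $Y_i$ be the matrix of Lemma \ref{lem:diag}(ii) with diagonal $(kH_N)^{-1/p_i^*}$, which has norm $1$ in $S_{p_i}$. The matrix of Lemma \ref{lem:restr} is
\[
Z=\operatorname{diag}\Big(\pm\frac{c_k}{\pi k}\,(kH_N)^{-1/\sigma}\Big)_{k\le N},\qquad\frac1\sigma=1+\sum_{i\ne i_0,i_0+1}\frac1{p_i^*}.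
\]
Because $p_{i_0}^*=p_{i_0+1}^*=1$, we have $\frac1\sigma=\sum_i\frac1{p_i^*}-1=\frac1p-\frac1{a_0}-1$. Take $c_k=k^{-1/a_0}$. The total power of $k$ in the $k$-th entry is $-\frac1{a_0}-1-\frac1\sigma=-\frac1p$, so
\[
\|Z\|_p=\pi^{-1}H_N^{-1/\sigma}H_N^{1/p}=\pi^{-1}H_N^{1/a_0+1},\qquad\|c\|_{\ell^{a_0}}=H_N^{1/a_0},
\]
the last quantity being $1$ if $a_0=\infty$. Lemmas \ref{lem:restr} and \ref{lem:lattice} give $H_N\le\pi K$ for all $N$, a contradiction. Together with Step 3 this proves (A), and the proof of Theorem \ref{thm:nec} is complete. \qed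

\begin{remark}\label{rem:adj}
Step 4 shows why both neighbors must be at most $1$. For general $p_{i_0},p_{i_0+1}$ the same test gives $k$ the power $-\frac1p-\big(2-\frac1{p_{i_0}^*}-\frac1{p_{i_0+1}^*}\big)$. If one of the two exponents exceeds $1$, the bracket is positive, the series of $p$-th powers converges, and no logarithm appears.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Araki} Araki, Lett. Math. Phys. \textbf{19} (1990).

\bibitem{CH} Martijn Caspers, Emiel Huisman, \emph{Higher order perturbation estimates in quasi-Banach Schatten spaces through wavelets}, arXiv:2509.06558 (2025).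

\end{thebibliography}
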